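# When the toric ring of a graph and its negative is Gorenstein

## 1. Centrally symmetric configurations, their semigroups and their cones

Throughout, $K$ is a field. All objects in this talk start from an integer matrix $A\in\mathbb Z^{d\times n}$ with columns $\mathbf a_1,\dots,\mathbf a_n$.

**Definition (centrally symmetric configuration and its toric ring).** The centrally symmetric configuration of $A$ is
$$A^{\pm}=\left[\begin{array}{c|ccc|ccc}0&&&&&&\\ \vdots&&A&&&-A&\\ 0&&&&&&\\ \hline 1&1&\cdots&1&1&\cdots&1\end{array}\right]\in\mathbb Z^{(d+1)\times(2n+1)} .$$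
Its columns are $(0,1)$, $(\mathbf a_i,1)$ and $(-\mathbf a_i,1)$ for $i=1,\dots,n$. Write $s=t_{d+1}$. The toric ring $K[A^\pm]$ is the subalgebra of $K[t_1^{\pm1},\dots,t_{d+1}^{\pm1}]$ generated by $s$, $\mathbf t^{\mathbf a_i}s$ and $\mathbf t^{-\mathbf a_i}s$.

Example: for $A=(1)$ the ring is $K[s,ts,t^{-1}s]\cong K[x,y,z]/(yz-x^2)$.

We write $R=K[A^\pm]$, let $S\subset\mathbb Z^{d+1}$ be the semigroup (with $0$) generated by the columns of $A^\pm$, and write $\mathbf t^z$ for the monomial of $z\in S$. So $R=K[S]$ has the $K$-basis $\{\mathbf t^z:z\in S\}$. Put $r=\operatorname{rank}A$. The *degree* of $(v,k)$ is its last coordinate $k$. Every generator has degree $1$, so the only element of $S$ of degree $0$ is $0$. The monomials of positive degree span a maximal ideal $\mathfrak m$ with $R/\mathfrak m=K$.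

**Definition (group, cone, saturation).** Let $M$ be the group generated by $S$. Since $(\mathbf a_i,1)-(0,1)=(\mathbf a_i,0)$, we have $M=\mathbb ZA\times\mathbb Z$, where $\mathbb ZA$ is the lattice generated by the columns of $A$. Let $Q\subset\mathbb RA\times\mathbb R$ be the convex cone generated by $S$, and let $\overline S=M\cap Q$.

The cone $Q$ has dimension $D:=r+1=\dim R$, and it is pointed, because the degree is positive on $Q\setminus\{0\}$. Write $\operatorname{int}Q$ for its relative interior. The sum of all $2n+1$ generators is $(2n+1)\cdot(0,1)$, and the sum of all generators of a cone lies in its relative interior, so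
$$(0,1)\in\operatorname{int}Q. \tag{1}$$

For a facet $F$ of $Q$ let $h_F$ be the linear form that is $\ge 0$ on $Q$, vanishes within $Q$ exactly on $F$, and is primitive on $M$, meaning $h_F(M)=\mathbb Z$. Then $z\in M$ lies in $\overline S$ iff $h_F(z)\ge0$ for all $F$, and in $\operatorname{int}Q$ iff $h_F(z)\ge1$ for all $F$.

Three examples with $d=1$ will be used again.

- $A=(1)$: $M=\mathbb Z^2$, $Q=\{|v|\le k\}$, and $S=\overline S$.
- $A=(1\ \,2)$: $M=\mathbb Z^2$, $Q=\{|v|\le 2k\}$. If $|v|\le 2k$, then $v$ is a sum of $k$ integers from $\{-2,\dots,2\}$, so again $S=\overline S$.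
- $A=(2\ \,3)$: $M=\mathbb Z^2$ because $3-2=1$, and $Q=\{|v|\le 3k\}$. The point $(1,1)$ lies in $\overline S$, but the elements of $S$ of degree $1$ have $v\in\{0,\pm2,\pm3\}$. So $S\ne\overline S$.

**Definition (reflexive).** Let $P=\operatorname{conv}(\pm\mathbf a_1,\dots,\pm\mathbf a_n)\subset\mathbb RA$. It is symmetric and spans $\mathbb RA$, so $0$ is in its relative interior, and when $r\ge1$ each facet of $P$ has the form $\{y=1\}\cap P$ for a unique linear form $y$ on $\mathbb RA$ with $y\le1$ on $P$. For $r\ge1$ we call $P$ *reflexive with respect to $\mathbb ZA$* if $y(\mathbb ZA)\subset\mathbb Z$ for every facet. If $r=0$, then $R=K[s]$, and we call $P$ reflexive.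

Examples: for $A=(1)$ we have $P=[-1,1]$ with facet forms $y(v)=\pm v$, integral on $\mathbb Z$, so $P$ is reflexive. For $A=(1\ \,2)$ we have $P=[-2,2]$ with $y(v)=\pm v/2$, not integral on $\mathbb Z$, so $P$ is not reflexive.

## 2. Normal, Cohen–Macaulay and Gorenstein semigroup rings

We recall what is needed from Bruns–Herzog, *Cohen–Macaulay Rings*, cited as [BH].

**Normality.** The normalization of $R=K[S]$ is $K[\overline S]$. So $R$ is normal iff $S=\overline S$ ([BH, Prop. 6.1.2 and §6.1]). Thus $K[A^\pm]$ is normal for $A=(1)$ and $A=(1\ \,2)$, and not normal for $A=(2\ \,3)$.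

**Gorenstein rings.** A Cohen–Macaulay local ring is Gorenstein iff it is isomorphic to its canonical module. A Noetherian ring is Gorenstein if all its localizations at maximal ideals are. Complete intersections are Gorenstein; for instance $K[x,y,z]/(yz-x^2)$ is. If $(B,\mathfrak n)$ is a Gorenstein local ring of dimension $D$, then $H^D_{\mathfrak n}(B)$ is the injective hull $E_B(B/\mathfrak n)$, and its socle $\{x:\mathfrak nx=0\}$ is one-dimensional over $B/\mathfrak n$ ([BH, §3.5]). Example: for $B=K[s]$ localized at $(s)$, the module $H^1$ is $K[s,s^{-1}]/K[s]$ and its socle is spanned by the class of $s^{-1}$.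

**The normal case.** If $S=\overline S$, then $R$ is Cohen–Macaulay (Hochster), and its canonical module is the ideal spanned by the monomials $\mathbf t^z$ with $z\in M\cap\operatorname{int}Q$ (Danilov–Stanley; [BH, Thm 6.3.5]).

**The Ishida complex.** For a face $F$ of $Q$ put $S_F=\{a-b:a\in S,\ b\in S\cap F\}$. Then $H^i_{\mathfrak m}(R)$ is the $i$-th cohomology of an $M$-graded complex whose $i$-th term is $\bigoplus_{\dim F=i}K[S_F]$, the sum running over the faces of dimension $i$, and whose maps are, up to sign, the natural inclusions ([BH, Thm 6.2.5]; Miller–Sturmfels, *Combinatorial Commutative Algebra*, Thm 13.25). Normality is not assumed here.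

Example: for $A=(1)$ the cone $\{|v|\le k\}$ has two facets, the rays through $(1,1)$ and $(-1,1)$. Adjoining the negative of $(1,1)$ to $S$ gives $S_F=\{(v,k)\in\mathbb Z^2: k-v\ge0\}$, and the other ray gives $\{(v,k)\in\mathbb Z^2: k+v\ge0\}$.

## 3. Disjoint odd cycles and the Gorenstein property

**Definition (incidence matrix).** Let $G$ be a finite graph without loops or multiple edges, with vertex set $[d]$ and edges $e_1,\dots,e_n$. The column of $A_G\in\mathbb Z^{d\times n}$ belonging to the edge $e=\{i,j\}$ is $\mathbf a_e=\mathbf e_i+\mathbf e_j$. An odd cycle is a cycle of odd length.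

Example: for the triangle on $\{1,2,3\}$ the columns are $\mathbf e_1+\mathbf e_2$, $\mathbf e_2+\mathbf e_3$, $\mathbf e_1+\mathbf e_3$. They are independent, and they generate the lattice of vectors in $\mathbb Z^3$ with even coordinate sum: for instance $2\mathbf e_1=(\mathbf e_1+\mathbf e_2)-(\mathbf e_2+\mathbf e_3)+(\mathbf e_1+\mathbf e_3)$.

Now the question. A theorem of Ohsugi and Hibi says: if $G$ is connected and any two odd cycles of $G$ have a common vertex, then $K[A_G^\pm]$ is Gorenstein. Does the converse hold? The following conjecture comes from Hidefumi Ohsugi and Takayuki Hibi, "Centrally symmetric configurations of integer matrices", arXiv:1105.4322 (2011):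

> Let $G$ be a finite connected graph. Then $K[A_G^\pm]$ is Gorenstein if and only if any two odd cycles of $G$ possess a common vertex.

We prove that the conjecture is true. The part about Gorenstein rings works for every integer matrix.

**Theorem 1.** For every integer matrix $A$ and every field $K$: $K[A^\pm]$ is Gorenstein if and only if $K[A^\pm]$ is normal and $P$ is reflexive with respect to $\mathbb ZA$.

**Theorem 2.** For every finite graph $G$, connected or not, the following are equivalent:

1. $K[A_G^\pm]$ is Gorenstein;
2. $K[A_G^\pm]$ is normal;
3. any two odd cycles lying in the same connected component of $G$ have a common vertex;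
4. every set of $\operatorname{rank}A_G$ linearly independent columns of $A_G$ generates the lattice $\mathbb ZA_G$.

For connected $G$, the equivalence of (1) and (3) is the conjecture. The proof reproves the direction of Ohsugi and Hibi.

**Proposition 3.** If $G$ consists of two vertex-disjoint odd cycles joined by one edge, then $K[A_G^\pm]$ is Cohen–Macaulay but neither normal nor Gorenstein.

So "Gorenstein" in the conjecture cannot be weakened to "Cohen–Macaulay".

## 4. Forests, triangles, and two triangles joined by an edge

**Independent columns.** Suppose the columns of $A$ are linearly independent. We claim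
$$K[A^\pm]\cong K[x_0,x_1,\dots,x_n,y_1,\dots,y_n]/J,\qquad J=(x_iy_i-x_0^2:\ i=1,\dots,n).\tag{2}$$
Map $x_0\mapsto s$, $x_i\mapsto\mathbf t^{\mathbf a_i}s$, $y_i\mapsto\mathbf t^{-\mathbf a_i}s$. The map is onto and kills $J$. Modulo $J$, each monomial equals one that is divisible by no $x_iy_i$: replace $x_iy_i$ by $x_0^2$ until this is no longer possible. Such a reduced monomial $x_0^a\prod x_i^{\alpha_i}y_i^{\beta_i}$, with $\alpha_i\beta_i=0$, goes to $\mathbf t^{\sum(\alpha_i-\beta_i)\mathbf a_i}s^{a+\sum(\alpha_i+\beta_i)}$. By independence the image determines all $\alpha_i-\beta_i$, hence all $\alpha_i,\beta_i$, hence $a$. So reduced monomials have distinct images, and the kernel is $J$.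

The ring in (2) has dimension $n+1$, with $2n+1$ variables and $n$ relations. It is a complete intersection, hence Gorenstein. This covers every forest and the triangle.

**Two disjoint triangles.** If $G$ is the disjoint union of two triangles, its six columns are independent, and $K[A_G^\pm]$ is Gorenstein even though $G$ has two disjoint odd cycles. So connectedness in the conjecture matters, and this is why (3) in Theorem 2 speaks of cycles in the same component.

**Two triangles joined by an edge.** Take triangles on $\{1,2,3\}$ and $\{4,5,6\}$ and the edge $\{3,4\}$. Consider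
$$x=\mathbf e_1+\mathbf e_2+\mathbf e_3-\mathbf e_4-\mathbf e_5-\mathbf e_6 .$$
Half the sum of the first triangle's columns minus half the sum of the second's is $x$. So $(x,3)$ is half of a sum of six generators of $S$, and it lies in $Q$. Moreover $x=\mathbf a_{12}+\mathbf a_{34}-\mathbf a_{45}-\mathbf a_{46}$, so $x\in\mathbb ZA_G$ and $(x,3)\in\overline S$. This last formula uses four columns, so $(x,4)\in S$. Can we do it with three? The absolute values of the coordinates of $x$ sum to $6$, and three signed columns have to supply all of it without cancellation. Then the columns with sign $+$ have both ends in $\{1,2,3\}$ and together cover these three vertices exactly once each, but each of them covers two vertices. This is impossible, so $(x,3)\notin S$, and the ring is not normal.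

The edge $\{3,4\}$ is what brings $x$ into the lattice. Is this ring non-Gorenstein as well? That is the real difficulty.

## 5. What the canonical module of a normal ring gives, and where it stops

A first plan is to use the description of the canonical module by interior lattice points. The next lemma says when these points form a translate of $\overline S$.

**Lemma 4.** Let $r\ge1$. Then $M\cap\operatorname{int}Q=(0,1)+\overline S$ if and only if $P$ is reflexive with respect to $\mathbb ZA$.

**Step 1: translate reflexivity into the forms $h_F$.** The cone $Q$ is the cone over $P\times\{1\}$, so its facets $F$ correspond to the facets $\{y_F=1\}\cap P$ of $P$. The form $k-y_F(v)$ is $\ge0$ on $Q$ and vanishes there exactly on $F$. Hence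
$$h_F(v,k)=c_F\,(k-y_F(v)),\qquad c_F=h_F(0,1),$$
and $c_F$ is a positive integer because of (1). If $c_F=1$, then $y_F(v)=-h_F(v,0)\in\mathbb Z$ for $v\in\mathbb ZA$. Conversely, if $y_F$ is integral on $\mathbb ZA$, then $k-y_F(v)$ is integral on $M$ and takes the value $1$ at $(0,1)$. So it is primitive, equals $h_F$, and $c_F=1$. Thus $P$ is reflexive iff $c_F=1$ for all $F$.

**Step 2: all $c_F=1$ gives the equality.** If $z\in M\cap\operatorname{int}Q$, then $h_F(z)\ge1=h_F(0,1)$ for all $F$. So $h_F(z-(0,1))\ge0$ for all $F$, and $z-(0,1)\in\overline S$. The other inclusion holds because $(0,1)\in\operatorname{int}Q$, and an interior point plus a point of the cone is interior.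

**Step 3: the equality gives $c_F=1$.** Fix $F$. Choose $z_0\in M$ with $h_F(z_0)=1$, and let $f\in S$ be a point in the relative interior of $F$, for example the sum of all generators lying on $F$. Then $h_{F'}(f)>0$ for every facet $F'\neq F$, and $h_F(f)=0$. So for $N\gg0$ all facet forms are positive at $z_0+Nf$, that is, $z_0+Nf\in M\cap\operatorname{int}Q$. By the assumed equality, $z_0+Nf-(0,1)\in\overline S$. Applying $h_F$ gives $1-c_F\ge0$, so $c_F=1$. $\square$

**Consequence: normal and reflexive imply Gorenstein.** If $r=0$, then $R=K[s]$ is Gorenstein. If $r\ge 1$, $S=\overline S$ and $P$ is reflexive, then $R$ is Cohen–Macaulay, and its canonical module is the ideal spanned by the monomials of $M\cap\operatorname{int}Q=(0,1)+S$. This ideal is $sR\cong R$, so $R$ is Gorenstein. This is the direction ($\Leftarrow$) of Theorem 1.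

The criterion also detects some failures. For $A=(1\ \,2)$ the ring is normal, and the interior points of degree $1$ are $(-1,1),(0,1),(1,1)$. There are none of degree $0$, so the canonical module needs at least three generators, and $K[A^\pm]$ is not Gorenstein.

For two triangles joined by an edge the plan stops: the ring is not normal, and the description of the canonical module by interior lattice points needs $S=\overline S$. There are two natural ways to continue, and each of them fails as it stands.

*Could it be that Gorenstein semigroup rings generated in degree $1$ are always normal?* No. Let $S'$ be generated by $(0,1),(2,1),(3,1)$. Then $K[S']=K[s,t^2s,t^3s]\cong K[x,y,z]/(y^3-xz^2)$. Indeed the relation holds, the polynomial $y^3-xz^2$ is irreducible (it has degree $1$ in $x$ with coprime coefficients), and the kernel of $K[x,y,z]\to K[S']$ is a prime of height $3-2=1$ containing it. So $K[S']$ is a hypersurface, hence Gorenstein. But $(1,1)$ lies in the group $\mathbb Z^2$ of $S'$, and $3(1,1)=(3,1)+2(0,1)\in S'$, while $(1,1)\notin S'$. The ring is not normal.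

*Could it be that the bad graph rings are not even Cohen–Macaulay?* No, by Proposition 3.

So an argument must use more than the Cohen–Macaulay property, and it must use something that $S'$ lacks. What $S'$ lacks is the symmetry $v\mapsto-v$.

## 6. The top local cohomology as a set of lattice points

The Ishida complex does not need normality. Its last two terms are $\bigoplus_{F\text{ facet}}K[S_F]$ and $K[S_Q]=K[M]$. So
$$H:=H^D_{\mathfrak m}(R)\cong K[M]\Big/\sum_{F\text{ facet}}K[S_F].\tag{3}$$
Hence $\dim_KH_z\le1$ for each $z\in M$, and $H$ is recorded by the set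
$$Z:=\{z\in M:H_z\neq0\}=M\setminus\bigcup_FS_F .$$

For $A=(1)$ we found $S_F=\{k\ge v\}$ and $\{k\ge -v\}$ inside $\mathbb Z^2$, so $Z=\{k<-|v|\}=(0,-1)-S$. It is a copy of $S$ turned upside down, with top point $(0,-1)$.

Three properties of $Z$ hold for every $A$.

**(a)** $Z\cap S=\emptyset$, because $S\subset S_F$ for any facet $F$. (There is a facet, as $D\ge1$; if $D=1$ it is $\{0\}$.)

**(b)** If $z\in M\cap\operatorname{int}Q$, then $-z\in Z$. Indeed, for $a\in S$ and $b\in S\cap F$ we have $h_F(a-b)=h_F(a)\ge0$, so $h_F\ge0$ on $S_F$. But $h_F(-z)<0$ for every facet $F$.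

**(c)** Let $\sigma(v,k)=(-v,k)$. Then $\sigma(Z)=Z$. Indeed $\sigma$ permutes the generators of $S$, so $\sigma(S)=S$. It therefore preserves $M$ and $Q$, permutes the facets, and satisfies $\sigma(S_F)=S_{\sigma(F)}$.

Only (c) uses the symmetry.

## 7. Gorenstein forces normality

If $R$ is Gorenstein, then $H$ has a one-dimensional socle, in some degree $-\rho$. Every element of $H$ can be multiplied up into the socle, so $Z$ hangs below $-\rho$. The symmetry forces $\rho$ onto the axis $v=0$, and the interior point $(0,1)$ then leaves only $\rho=(0,1)$. Once $\rho$ is known, (b) puts every interior lattice point into $(0,1)+S$, with $S$ and not only $\overline S$.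

**Proposition 5.** If $K[A^\pm]$ is Gorenstein, then $S=\overline S$ and $M\cap\operatorname{int}Q=(0,1)+\overline S$.

**Step 1: locate the socle.** This step produces the degree $\rho$. Every element of $H$ is killed by a power of $\mathfrak m$. An element of $R\setminus\mathfrak m$ has the form $c+g$ with $c\in K\setminus\{0\}$ and $g\in\mathfrak m$, and it acts bijectively on $H$ (its inverse is a geometric series in $g/c$ that is finite on each element). Hence $H=H^D_{\mathfrak mR_{\mathfrak m}}(R_{\mathfrak m})$. The ring $R_{\mathfrak m}$ is a Gorenstein local ring of dimension $D$, so $H\cong E_{R_{\mathfrak m}}(K)$, and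
$$\operatorname{Soc}H=\{x\in H:\mathfrak mx=0\}$$
is one-dimensional over $K$. It is an $M$-graded submodule: if $x=\sum x_z$, the elements $\mathbf t^ux_z$ for fixed $u$ have different degrees $z+u$, so $\mathbf t^ux=0$ iff every $\mathbf t^ux_z=0$, and $\mathfrak m$ is spanned by monomials. Therefore $\operatorname{Soc}H=H_{-\rho}$ for a unique $\rho\in M$, and $-\rho\in Z$.

**Step 2: everything in $Z$ lies below $-\rho$.** We show
$$z\in Z\ \Longrightarrow\ -\rho-z\in S.\tag{4}$$
Take $0\ne x\in H_z$, and $N$ with $\mathfrak m^Nx=0$. Since $S$ is generated in degree $1$, a monomial of degree $\ge N$ is a product of at least $N$ generators, so it lies in $\mathfrak m^N$ and kills $x$. Hence among the $u\in S$ with $\mathbf t^ux\ne0$ (for example $u=0$) we may choose one of maximal degree. Multiplying $\mathbf t^ux$ by any monomial of positive degree gives $0$ by maximality. So $\mathbf t^ux$ is a nonzero element of $\operatorname{Soc}H=H_{-\rho}$. Its degree is $z+u$, so $z+u=-\rho$, and $-\rho-z=u\in S$.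

**Step 3: the symmetry puts $\rho$ on the axis.** By (c), $-\sigma(\rho)=\sigma(-\rho)\in Z$. Then (4) with $z=-\sigma(\rho)$ gives $\sigma(\rho)-\rho\in S$. This element has degree $0$, because $\sigma$ preserves the degree. The only element of $S$ of degree $0$ is $0$, so $\sigma(\rho)=\rho$. Hence $\rho=(0,t)$ with $t\in\mathbb Z$.

**Step 4: $t=1$.** By (a), $-\rho=(0,-t)\notin S$. If $t\le0$, then $(0,-t)$ would be a nonnegative multiple of the generator $(0,1)$, so $t\ge1$. By (1) and (b), $(0,-1)\in Z$, and (4) gives $-\rho-(0,-1)=(0,1-t)\in S$. Degrees in $S$ are nonnegative, so $t\le1$. Thus $\rho=(0,1)$.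

**Step 5: compare $S$ and $\overline S$.** Let $z\in M\cap\operatorname{int}Q$. By (b), $-z\in Z$, and (4) gives $z-(0,1)\in S$. So $M\cap\operatorname{int}Q\subset(0,1)+S$. On the other hand $(0,1)+\overline S\subset M\cap\operatorname{int}Q$, since $(0,1)$ is interior. Therefore
$$(0,1)+\overline S\ \subset\ M\cap\operatorname{int}Q\ \subset\ (0,1)+S\ \subset\ (0,1)+\overline S,$$
and all four sets are equal. Cancel $(0,1)$ to get $S=\overline S$. $\square$

**Proof of Theorem 1.** Let $R$ be Gorenstein. By Proposition 5, $S=\overline S$, so $R$ is normal, and $M\cap\operatorname{int}Q=(0,1)+\overline S$. If $r\ge1$, Lemma 4 says that $P$ is reflexive; if $r=0$ this holds by convention. The direction ($\Leftarrow$) was proved in Section 5. $\square$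

Two small checks show the argument at work. For $A=(2\ \,3)$ the point $(1,1)$ is interior, so in a Gorenstein ring $(1,1)-(0,1)=(1,0)$ would lie in $S$. It has degree $0$ and is not $0$, so $K[A^\pm]$ is not Gorenstein.

For the non-symmetric semigroup $S'$ of Section 5 we can see Step 3 fail. The facets of its cone $\{0\le v\le3k\}$ are the rays through $(0,1)$ and $(3,1)$. The first gives $\{(v,k)\in\mathbb Z^2:v\in\{0,2,3,4,\dots\}\}$. The second gives $\{(v,k)\in\mathbb Z^2:3k-v\ge0\}$: the form $3k-v$ has kernel $\mathbb Z(3,1)$ on $\mathbb Z^2$ and takes the value $1$ at $(2,1)$, so a point with value $j\ge 0$ differs from $j(2,1)$ by a multiple of $(3,1)$. The point $(1,0)$ is in neither set. Adding a generator gives $(1,1)$, $(3,1)$ or $(4,1)$: the first is in the second set, the other two are in the first set. So the class of degree $(1,0)$ is nonzero and killed by all generators; it spans the socle, since $K[S']$ is Gorenstein. Here $\rho=(-1,0)$, which is off the axis and not even in the cone.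

## 8. Walks, lattices and ranks of incidence matrices

For graphs it remains to match normality with odd cycles. We need the lattices and ranks of incidence matrices, and everything comes from one telescoping sum. For a walk $i=w_0,w_1,\dots,w_\ell=j$,
$$\sum_{k=1}^{\ell}(-1)^{k-1}(\mathbf e_{w_{k-1}}+\mathbf e_{w_k})=\mathbf e_i+(-1)^{\ell-1}\mathbf e_j,\tag{5}$$
because $\mathbf e_{w_k}$ with $0<k<\ell$ appears once with sign $(-1)^{k-1}$ and once with sign $(-1)^{k}$.

**Lemma 6.**
(i) If $H$ is a connected non-bipartite graph on $W$, then $\mathbb ZA_H=\{v\in\mathbb Z^W:\sum v_i\text{ even}\}$.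
(ii) If $G$ is connected and bipartite and $T$ is a connected spanning subgraph, then $\mathbb ZA_T=\mathbb ZA_G$.
(iii) $\operatorname{rank}A_H$ is the number of vertices of $H$ minus the number of bipartite components of $H$, where isolated vertices count as bipartite components.

**Proof of (i).** Each column has coordinate sum $2$, which gives "$\subset$". For the converse, each vertex $i$ lies on a closed walk of odd length: walk to an odd cycle, once around it, and back. So (5) gives $2\mathbf e_i\in\mathbb ZA_H$. A walk from $i$ to $j$ gives $\mathbf e_i+\mathbf e_j$ or $\mathbf e_i-\mathbf e_j$; adding or subtracting $2\mathbf e_j$ gives both. If $\sum v_i$ is even, fix a vertex $i_0$ and write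
$$v=\sum_{i\ne i_0}v_i(\mathbf e_i-\mathbf e_{i_0})+\Big(\sum_iv_i\Big)\mathbf e_{i_0},$$
where the last term is an integer multiple of $2\mathbf e_{i_0}$. So $v\in\mathbb ZA_H$.

**Proof of (ii).** Let $\{i,j\}$ be an edge of $G$. A path from $i$ to $j$ in $T$ has odd length, since $i$ and $j$ are in opposite classes of the bipartition. So (5) gives $\mathbf e_i+\mathbf e_j\in\mathbb ZA_T$. The inclusion $\mathbb ZA_T\subset\mathbb ZA_G$ is clear.

**Proof of (iii).** The kernel of $A_H^{T}$ consists of the $y$ with $y_i=-y_j$ for every edge $\{i,j\}$. On a component, $y$ is determined by its value at one vertex. On a bipartite component each value is possible ($+c$ on one class, $-c$ on the other), giving dimension $1$. On a non-bipartite component, going around an odd cycle gives $y_i=-y_i$, so $y=0$. Since the rank is the number of vertices minus the dimension of this kernel, the claim follows. $\square$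

## 9. Proof of Theorem 2

We prove $(1)\Rightarrow(2)\Rightarrow(3)\Rightarrow(4)\Rightarrow(1)$.

**Step (1)⇒(2): Gorenstein gives normal.** This is part of Theorem 1.

**Step (2)⇒(3): two disjoint odd cycles give a hole in $S$.** This is the calculation with two triangles, in general. Suppose a component $H$ of $G$ contains vertex-disjoint odd cycles $C$ and $C'$. Put
$$x=\sum_{i\in C}\mathbf e_i-\sum_{i\in C'}\mathbf e_i,\qquad m=\tfrac12(|C|+|C'|)\in\mathbb Z.$$

First, $(x,m)\in\overline S$. Each vertex of a cycle is on two of its edges, so
$$2(x,m)=\sum_{e\in E(C)}(\mathbf a_e,1)+\sum_{e\in E(C')}(-\mathbf a_e,1)\in S,$$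
and $(x,m)\in Q$. The coordinate sum of $x$ is $|C|-|C'|$, which is even, and $x$ is supported on the connected non-bipartite graph $H$. By Lemma 6(i), $x\in\mathbb ZA_H\subset\mathbb ZA_G$.

Second, $(x,m)\notin S$. Otherwise $x=b_1+\dots+b_m$ with $b_j\in\{0\}\cup\{\pm\mathbf a_e\}$. Now $\|x\|_1=|C|+|C'|=2m$ and $\|b_j\|_1\le2$. So $\|b_j\|_1=2$ for every $j$, and there is no cancellation: in each coordinate the nonzero entries of the $b_j$ all have the sign of the entry of $x$, and where $x$ is $0$ all $b_j$ are $0$. Hence if $b_j=+\mathbf a_e$, both ends of $e$ are in $C$, and if $b_j=-\mathbf a_e$, both ends are in $C'$. Summing the coordinates indexed by $C$ gives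
$$|C|=2\cdot\#\{j:b_j=+\mathbf a_e\text{ for some }e\},$$
which contradicts that $|C|$ is odd. So $S\ne\overline S$, and $R$ is not normal.

**Step (3)⇒(4): every maximal independent set of columns generates.** Let $G_1,G_2,\dots$ be the components of $G$. The matrix $A_G$ is block diagonal, so $\operatorname{rank}A_G=\sum_j\operatorname{rank}A_{G_j}$. A set of $\operatorname{rank}A_G$ independent columns has at most $\operatorname{rank}A_{G_j}$ members in block $j$, hence exactly that many. Let $H_j$ be the subgraph of $G_j$ with all the vertices of $G_j$ and the chosen edges; then $\operatorname{rank}A_{H_j}=\operatorname{rank}A_{G_j}$. It is enough to show $\mathbb ZA_{H_j}=\mathbb ZA_{G_j}$.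

If $G_j$ is bipartite, so are all components of $H_j$. By Lemma 6(iii), equal ranks mean equal numbers of bipartite components, so $H_j$ has just one component. It is a connected spanning subgraph, and Lemma 6(ii) applies.

If $G_j$ is not bipartite, then $G_j$ has no bipartite component, so by Lemma 6(iii) neither has $H_j$. Each component of $H_j$ therefore contains an odd cycle. Two components would give two vertex-disjoint odd cycles in $G_j$, against (3). So $H_j$ is connected and non-bipartite, and by Lemma 6(i) both $\mathbb ZA_{H_j}$ and $\mathbb ZA_{G_j}$ are the lattice of vectors with even coordinate sum.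

**Step (4)⇒(1): generation gives reflexive and normal.** If $r=0$, then $R=K[s]$ is Gorenstein. Let $r\ge1$.

*Reflexivity.* Let $\{y=1\}\cap P$ be a facet. Its vertices are among the $\pm\mathbf a_e$. They span $\mathbb RA_G$, because the facet has dimension $r-1$ and does not lie in a hyperplane through $0$. Take any $r$ linearly independent vertices $b_1,\dots,b_r$ of the facet. Up to signs they are $r$ independent columns of $A_G$, so by (4) they generate $\mathbb ZA_G$ and form a basis of it. Since $y(b_j)=1$ for all $j$, we get $y(\mathbb ZA_G)\subset\mathbb Z$. So $P$ is reflexive.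

*Normality.* Let $(v,k)\in\overline S$. If $v=0$, then $(v,k)=k(0,1)\in S$. Otherwise, as $0$ is interior to $P$, a positive multiple of $v$ lies on a facet $\{y=1\}\cap P$. By Carathéodory's theorem for cones, $v$ is a nonnegative combination of linearly independent vertices of this facet. Extend these to $r$ linearly independent vertices $b_1,\dots,b_r$ of the facet, and write $v=\sum\lambda_jb_j$ with $\lambda_j\ge0$. As just seen, $b_1,\dots,b_r$ is a basis of $\mathbb ZA_G$, and $v\in\mathbb ZA_G$, so all $\lambda_j$ are nonnegative integers. The form $k-y(v)$ is $\ge0$ on the generators of $Q$, so $k\ge y(v)=\sum\lambda_j$. Hence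
$$(v,k)=\sum_j\lambda_j(b_j,1)+\Big(k-\sum_j\lambda_j\Big)(0,1)\in S.$$
So $S=\overline S$, and $R$ is normal. Theorem 1 gives (1). $\square$

For connected $G$ this says that $K[A_G^\pm]$ is Gorenstein if and only if any two odd cycles of $G$ have a common vertex. The conjecture is proved.

## 10. Two odd cycles joined by an edge are Cohen–Macaulay

We prove Proposition 3. Let $C,C'$ be the cycles, $\{p,p'\}$ the joining edge with $p\in C$ and $p'\in C'$, and now put $m=|C|+|C'|=2q=d$. The plan is to describe $\overline S\setminus S$ exactly, and then to read off the depth of $K[\overline S]/K[S]$.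

**Step 1: good coordinates.** The formula (5) for the closed walk around $C$ starting at $p$ expresses $2\mathbf e_p$ as an alternating sum of the columns of $C$; the same works for $C'$ and $2\mathbf e_{p'}$. So there are signs $\delta_e$ with
$$2(\mathbf e_p+\mathbf e_{p'})=\sum_{e\in E(C)\cup E(C')}\delta_e\mathbf a_e .$$
The graph $C\cup C'$ has $m$ vertices and no bipartite component, so by Lemma 6(iii) the $m$ vectors $\delta_e\mathbf a_e$ are linearly independent. Take them as a basis $u_1,\dots,u_m$ of $\mathbb R^m$. In these coordinates the vectors $\pm\mathbf a_e$ become $\pm u_1,\dots,\pm u_m$ and $\pm c$ with $c=\frac12(1,\dots,1)$, and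
$$\mathbb ZA_G=\mathbb Z^m\cup(\mathbb Z^m+c).$$

**Step 2: the least degree over $v$.** Write $v\in\mathbb ZA_G$ as a combination of the $\pm u_i$ and $\pm c$ with nonnegative coefficients. If $k$ is the net coefficient of $c$, the net coefficient of $u_i$ is $v_i-k/2$, and the sum of all coefficients is at least
$$f_v(k)=|k|+\sum_{i=1}^m\Big|v_i-\frac k2\Big|=\frac12\sum_{j=1}^{2q+2}|k-p_j|,\qquad (p_j)=(0,0,2v_1,\dots,2v_m),\tag{6}$$
with equality attained. Since $(0,1)$ is a generator, the degree can be increased at will. With real coefficients this describes $Q$, with integer coefficients $S$. So, for integers $h$,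
$$(v,h)\in\overline S\iff h\ge N(v):=\min_{k\in\mathbb R}f_v(k),\qquad (v,h)\in S\iff h\ge\ell(v):=\min f_v(k),$$
where the second minimum is over the integers $k$ with $v-kc\in\mathbb Z^m$. These are the even $k$ if $v\in\mathbb Z^m$, and the odd $k$ if $v\in\mathbb Z^m+c$.

**Step 3: compare $N$ and $\ell$.** Sort the $p_j$ as $p_{(1)}\le\dots\le p_{(2q+2)}$. Away from the $p_j$ the slope of $f_v$ at $k$ is $\frac12(\#\{p_j<k\}-\#\{p_j>k\})$. It is negative to the left of $p_{(q+1)}$, zero strictly between $p_{(q+1)}$ and $p_{(q+2)}$, and positive to the right of $p_{(q+2)}$. So the minimizers of $f_v$ form the interval $[p_{(q+1)},p_{(q+2)}]$.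

If $v\in\mathbb Z^m$, all $p_j$ are even, so an endpoint is an allowed value of $k$, and $\ell(v)=N(v)$.

If $v\in\mathbb Z^m+c$, the numbers $2v_i$ are odd. If an endpoint of the interval is odd, it is allowed, and again $\ell(v)=N(v)$. Otherwise both endpoints are even, so they are the two entries $0$ of the list. Then exactly $q$ of the $v_i$ are negative and exactly $q$ are positive. Call such a $v$ *exceptional*; conversely, for each $v\in\mathbb Z^m+c$ with $q$ positive and $q$ negative entries the two middle entries of the list are the zeros. For exceptional $v$ we have $N(v)=f_v(0)=\sum|v_i|$, an integer because it is a sum of $2q$ half-odd integers. On $[0,1]$ no $2v_i$ lies in the open interval, so the contributions of the $q$ positive and the $q$ negative $v_i$ to the slope cancel, and the two zeros give slope $1$. On $[-1,0]$ the slope is $-1$ in the same way. By convexity the minimum over odd $k$ is at $k=\pm1$, so $\ell(v)=N(v)+1$.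

Hence
$$\overline S\setminus S=\{(v,N(v)):v\text{ exceptional}\}.\tag{7}$$
This set is nonempty: take $v$ with $q$ entries $\frac12$ and $q$ entries $-\frac12$. So $R$ is not normal, and by Theorem 1 it is not Gorenstein.

**Step 4: the module $\overline R/R$.** Let $\overline R=K[\overline S]$. By (7), the classes of $\mathbf t^{(v,N(v))}$ with $v$ exceptional form a basis of $\overline R/R$. For $\varepsilon\in\{\pm1\}^m$ with $q$ entries of each sign, let $B_\varepsilon$ be the span of the classes for which $v$ has sign pattern $\varepsilon$. The generators of $S$ act on the class of an exceptional $v$ of pattern $\varepsilon$ as follows.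

- $(0,1)$ gives $0$, since $(v,N(v)+1)\in S$.
- $(\pm c,1)$ gives $0$, since $v\pm c\in\mathbb Z^m$ is not exceptional.
- $(\varepsilon_iu_i,1)$ gives the class of $v+\varepsilon_iu_i$, which is exceptional of the same pattern, and $N(v+\varepsilon_iu_i)=N(v)+1$. This class is nonzero.
- $(-\varepsilon_iu_i,1)$ gives $0$: since $|v_i|\ge\frac12$, the number $|v_i-\varepsilon_i|$ is at most $|v_i|$. So if $v-\varepsilon_iu_i$ is exceptional, then $N(v-\varepsilon_iu_i)\le N(v)<N(v)+1$, and $(v-\varepsilon_iu_i,N(v)+1)\in S$ by (7); if it is not exceptional, this also holds by (7).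

So $\overline R/R=\bigoplus_\varepsilon B_\varepsilon$ as $R$-modules. The exceptional $v$ of pattern $\varepsilon$ are exactly the vectors $\frac12\varepsilon+\sum n_i\varepsilon_iu_i$ with integers $n_i\ge0$. Therefore $B_\varepsilon$ is a free module of rank one over $K[x_1,\dots,x_m]$, where $x_i$ acts as $\mathbf t^{(\varepsilon_iu_i,1)}$ and the other generators of $R$ act as $0$.

**Step 5: depths.** The monomials $\mathbf t^{(\varepsilon_iu_i,1)}\in\mathfrak m$, $i=1,\dots,m$, form a regular sequence on $B_\varepsilon$ with quotient $K$. So $B_\varepsilon$ has depth $m$ at $\mathfrak m$. The depth of a finite direct sum is the minimum of the depths, so $\overline R/R$ has depth $m$ at $\mathfrak m$.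

The ring $\overline R$ is normal, so it is Cohen–Macaulay of dimension $m+1$ (Hochster), and it is finite over $R$. Let $\theta_1,\dots,\theta_{m+1}\in\mathfrak m$ be a homogeneous system of parameters of $R$. Then $\overline R/(\theta)\overline R$ is finite over $R/(\theta)$, hence of finite length, so the $\theta_i$ are also a homogeneous system of parameters of $\overline R$, and therefore a regular sequence on $\overline R$. So $\overline R$ has depth $m+1$ at $\mathfrak m$.

For $0\to R\to\overline R\to\overline R/R\to0$, localized at $\mathfrak m$, the depth lemma gives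
$$\operatorname{depth}R_{\mathfrak m}\ge\min\big(\operatorname{depth}\overline R_{\mathfrak m},\ \operatorname{depth}(\overline R/R)_{\mathfrak m}+1\big)=\min(m+1,m+1)=m+1=\dim R .$$
So $R_{\mathfrak m}$ is Cohen–Macaulay, and hence so is the graded ring $R$ ([BH, Ex. 2.1.27]). $\square$

**Remark.** In this example $P$ is reflexive, so only the normality condition of Theorem 1 fails. Indeed Step 3 shows that $N(v)$ is an integer for all $v\in\mathbb ZA_G$, and $N(v)=\max_Fy_F(v)$, the least $h$ with $(v,h)\in Q$. Fix a facet $\{y_F=1\}\cap P$, and let $v_0$ be the sum of the vectors $\pm\mathbf a_e$ lying on it. Then $y_{F'}(v_0)<y_F(v_0)$ for every other facet. For $w\in\mathbb ZA_G$ and a large integer $k$ we get $N(w+kv_0)=y_F(w+kv_0)$ and $N(kv_0)=y_F(kv_0)$, so the difference $y_F(w)$ is an integer.
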